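\title{Six-player equilibria in the Voronoi game on the discrete cube}

\begin{abstract}
In the Voronoi game on the cube $\{0,1\}^n$, each of $k$ players chooses a vertex, and every vertex is shared equally among the players nearest to it in Hamming distance. We show that for all sufficiently large $n$ the six-player game has an equilibrium, formed by three antipodal pairs in nearly orthogonal directions. This disproves the statement that for every fixed $k\ge 5$ there is no $k$-player equilibrium once $n$ is large. The proof reduces the problem to finding the best position against two antipodal pairs. A Gaussian limit locates this position up to $o(n)$, and an exact formula for the effect of a single coordinate, read to precision $o(n^{-2})$, determines it exactly.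
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$ and $k\ge2$ be integers, let $Q_n=\{0,1\}^n$, and let $d(x,y)=\sum_{i=1}^n|x_i-y_i|$ be the Hamming distance. A \emph{$k$-player profile} is a tuple $\Pi=(x^{(1)},\dots,x^{(k)})$ of points of $Q_n$, not necessarily distinct; $x^{(i)}$ is the position of player $i$. Player $i$ \emph{claims} the point $x\in Q_n$ if $d(x,x^{(i)})\le d(x,x^{(j)})$ for all $j$. If $t(x)$ players claim $x$, each of them receives the share $1/t(x)$, and the \emph{score} of player $i$ is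
\[
\sigma_i(\Pi)=2^{-n}\sum_{x\text{ claimed by }i}\frac1{t(x)} .
\]
The score is the fraction of the cube that the player owns, and the $k$ scores add up to $1$. The profile $\Pi$ is an \emph{equilibrium} if no player gains by moving alone: for every $i$ and every $y\in Q_n$, the profile $\Pi'$ obtained from $\Pi$ by replacing $x^{(i)}$ with $y$ satisfies $\sigma_i(\Pi')\le\sigma_i(\Pi)$.

With few players, equilibria can exist for a degenerate reason. Let $\bar x$ be the antipode of $x$, so that $d(\bar x,y)=n-d(x,y)$ for all $y$. For $k=2$ the map $x\mapsto\bar x$ exchanges the points nearer to one player with the points nearer to the other. Both scores therefore equal $\frac12$ in every profile, and every profile is an equilibrium. For $k=4$ and odd $n$, every profile made of two antipodal pairs is an equilibrium, because every position earns exactly $\frac14$ against one antipodal pair (Example~\ref{ex:four}). Against two antipodal pairs the score is no longer constant. An equilibrium then asks each player to stand at an exact maximum,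 over $2^n$ positions, of a function determined by the other players, and we shall see that the location of such a maximum depends on parities of Hamming distances through effects of order $n^{-2}$. It is reasonable to guess that these conditions cannot be met by all players at once. The problem, taken from Stylianou~\cite{Sty}, is to prove or disprove the following statement.
\begin{quote}
\emph{For every fixed $k\ge5$ there is an $N$ such that for all $n\ge N$ no $k$-player profile on $Q_n$ is an equilibrium.}
\end{quote}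
We show that the statement is false for $k=6$. Nothing is claimed about the other values $k\ge5$.

From now on we identify $Q_n$ with $\{\pm1\}^n$. The antipode of $x$ is $-x$, we have $d(x,y)=\frac12(n-\langle x,y\rangle)$, and player $i$ claims $x$ exactly when $\langle x,x^{(i)}\rangle$ is maximal among the players. We write $(\pm v_1,\pm v_2,\pm v_3)$ for the profile $(v_1,-v_1,v_2,-v_2,v_3,-v_3)$.

\begin{theorem}\label{thm:odd}
For all sufficiently large odd $n$ the following holds. If $v_1,v_2,v_3\in\{\pm1\}^n$ satisfy $|\langle v_i,v_j\rangle|=1$ for $i\ne j$, then $(\pm v_1,\pm v_2,\pm v_3)$ is an equilibrium. Such triples exist.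
\end{theorem}

Theorem~\ref{thm:odd} already disproves the statement, since for $k=6$ no $N$ as required exists. In fact the opposite of the statement holds for six players.

\begin{theorem}\label{thm:all}
For all sufficiently large $n$ there is a six-player equilibrium on $Q_n$. For large even $n$ the profile $(\pm v_1,\pm v_2,\pm v_3)$ is an equilibrium if
\begin{itemize}
\item $n=4m+2$ and $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle=0$, $\langle v_2,v_3\rangle=2$, or
\item $n=4m$ and $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle=2$, $\langle v_2,v_3\rangle=0$,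
\end{itemize}
and such triples exist.
\end{theorem}

The proof works on three scales. Section~\ref{sec:reduction} reduces the theorems to one extremal problem: maximize the score $T$ of a player at $y$ against the four opponents $\pm u,\pm v$, where $\langle u,v\rangle$ is close to $0$. This score depends on four integers, the lengths of four independent random walks, and it splits into a sum $\Omega$ of sign correlations and a term that accounts for ties. On the scale $1$ the walks are Gaussian, and a calculus argument shows that a maximizer has all four lengths equal to $n/4+o(n)$ (Section~\ref{sec:gauss}). This cannot separate neighboring positions, so Section~\ref{sec:exact} gives an exact formula for the change of $\Omega$ when one length grows by $1$. The formula involves only the probability $\tau(i,j,k)$ that three independent walks end at the same point. Near the center this probability has order $n^{-1}$ and its differences have order $n^{-2}$ (Section~\ref{sec:asym}). On these two scales we find the maximizers of $T$ exactly,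 in each parity class (Section~\ref{sec:max}), and check that the triples in the theorems are maximizers in all three roles (Section~\ref{sec:proofs}).

\medskip
\noindent\textbf{Notation.} The symbol $\equiv$ means congruence modulo $2$. The sign function takes the values $-1,0,1$, with $\operatorname{sgn}0=0$. We write $S_i$ for a sum of $i$ independent uniform signs, a \emph{walk of length $i$}; the walks in one formula are independent, except that a walk written twice in the same expectation in the role of a common summand is the same walk, and a prime marks an independent copy. Put $\alpha_i(t)=\mathbb P(S_i=t)$, an even function of $t$ that vanishes unless $t\equiv i$. For $i,j,k\ge0$ let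
\[
\tau(i,j,k)=\sum_t\alpha_i(t)\alpha_j(t)\alpha_k(t),\qquad
\omega(i;j,k)=\mathbb E\big[\operatorname{sgn}(S_i+S_j)\operatorname{sgn}(S_i+S'_k)\big],
\]
where $S_i$ is common to both factors and $S_i,S_j,S'_k$ are independent. The function $\tau$ is symmetric and vanishes unless $i\equiv j\equiv k$, and $\omega(i;j,k)=\omega(i;k,j)$.

\section{Reduction to four random walks}\label{sec:reduction}

\subsection{Removing the antipode}

A player who leaves $v_1$ faces five opponents, and the position $-v_1$ among them breaks the symmetry. The first lemma shows that this opponent may be ignored. It costs the player nothing at $v_1$, and it can only hurt the player elsewhere. For $w_1,\dots,w_{r-1},y\in\{\pm1\}^n$ let $T_{w_1,\dots,w_{r-1}}(y)$ be the score of the player at $y$ in the profile $(y,\pm w_1,\dots,\pm w_{r-1})$ with $2r-1$ players.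

\begin{lemma}\label{lem:reduction}
Let $r\ge2$ and $v_1,\dots,v_r\in\{\pm1\}^n$. Suppose that
\begin{itemize}
\item[(i)] for each $j$, the point $v_j$ maximizes $T_{(v_l)_{l\ne j}}$ over $\{\pm1\}^n$;
\item[(ii)] no $x\in\{\pm1\}^n$ satisfies $\langle x,v_l\rangle=0$ for all $l$.
\end{itemize}
Then $(\pm v_1,\dots,\pm v_r)$ is an equilibrium. Condition \textup{(ii)} holds if $n$ is odd, and also if some distance $d(v_j,v_l)$ is odd.
\end{lemma}

\begin{proof}
The isometry $x\mapsto-x$ permutes the positions and exchanges $v_j$ with $-v_j$, so it suffices to consider the player at $v_j$. Write $T=T_{(v_l)_{l\ne j}}$. Suppose that $v_j$ claims $x$ in the absence of the player at $-v_j$, that is, $\langle x,v_j\rangle\ge|\langle x,v_l\rangle|$ for all $l\ne j$. If also $\langle x,-v_j\rangle\ge\langle x,v_j\rangle$, then $\langle x,v_j\rangle=0$ and all the products vanish, contrary to (ii). So the player at $-v_j$ changes nothing at the points claimed by $v_j$, and the score of the player at $v_j$ in the full profile is $T(v_j)$. After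 a move to $y$ the score is at most $T(y)$: a point claimed by $y$ in the presence of an additional opponent is also claimed without that opponent, and by no more players. Finally $T(y)\le T(v_j)$ by (i).

If $n$ is odd, every inner product is odd. If $d(v_j,v_l)$ is odd, then $\langle x,v_j\rangle-\langle x,v_l\rangle=2\big(d(x,v_l)-d(x,v_j)\big)\neq0$, because $d(x,v_l)-d(x,v_j)\equiv d(v_j,v_l)$.
\end{proof}

Without (ii), a point orthogonal to all $v_l$ is shared by $2r$ players instead of $2r-1$. The true score then falls below $T(v_j)$, and the comparison with $T(y)$ is lost.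

\begin{example}[four players]\label{ex:four}
Let $r=2$ and consider $T_u(y)$. Let $x$ be uniform, and let $a$ and $b$ be the sums of $x_iy_i$ over the coordinates with $y_i=u_i$ and with $y_i=-u_i$. These are independent walks, and $\langle x,y\rangle-\langle x,-u\rangle=2a$, $\langle x,y\rangle-\langle x,u\rangle=2b$. The share of $y$ is $1$ if $a,b>0$, it is $\frac12$ if one of them is $0$ and the other is positive, and it is $\frac13$ if $a=b=0$. With $A=\mathbb P(a=0)$ and $B=\mathbb P(b=0)$,
\[
T_u(y)=\tfrac14(1-A)(1-B)+\tfrac14A(1-B)+\tfrac14B(1-A)+\tfrac13AB=\tfrac14+\tfrac1{12}AB .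
\]
Single ties leave no trace, and only the double tie survives. For odd $n$ one of the two walks has odd length, so $AB=0$ and $T_u$ is constant. By Lemma~\ref{lem:reduction}, every profile $(\pm v_1,\pm v_2)$ is then an equilibrium.
\end{example}

\subsection{States}

We now take $r=3$ and study $T_{u,v}(y)$. The coordinates fall into four blocks according to the signs of $u_iy_i$ and $v_iy_i$. For uniform $x$, the sums of $x_iy_i$ over the blocks are independent walks:
\[
\begin{array}{c|cccc}
\text{block} & y=u=-v & y=v=-u & y=u=v & y=-u=-v\\ \hline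
\text{length} & p_1 & p_2 & q_1 & q_2\\
\text{sum of }x_iy_i & a & b & c & d
\end{array}
\]
We call $S=(p_1,p_2;q_1,q_2)$ the \emph{state} of $y$ relative to $(u,v)$. The sums $P=p_1+p_2=d(u,v)$ and $Q=q_1+q_2=n-P$ do not depend on $y$, and every state with these sums is the state of some $y$. Since $\langle y,u\rangle=p_1-p_2+q_1-q_2$ and $\langle y,v\rangle=-p_1+p_2+q_1-q_2$,
\begin{equation}\label{eq:diff}
p_1-p_2=\tfrac12\big(\langle y,u\rangle-\langle y,v\rangle\big),\qquad q_1-q_2=\tfrac12\big(\langle y,u\rangle+\langle y,v\rangle\big).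
\end{equation}
We have $\langle x,y\rangle=a+b+c+d$, $\langle x,u\rangle=a-b+c-d$ and $\langle x,v\rangle=-a+b+c-d$. Hence the leads $\langle x,y\rangle-\langle x,w\rangle$ of $y$ over the opponents $w=-u,\,v,\,u,\,-v$ are $2\Delta_1,\dots,2\Delta_4$, where
\[
\Delta_1=a+c,\qquad \Delta_2=a+d,\qquad \Delta_3=b+d,\qquad \Delta_4=b+c,
\]
and these satisfy the relation
\begin{equation}\label{eq:rel}
\Delta_1+\Delta_3=\Delta_2+\Delta_4 .
\end{equation}
Let $z$ be the number of indices with $\Delta_i=0$, and put $\phi^+=\mathbf 1\{\text{all }\Delta_i\ge0\}/(1+z)$. Then $T_{u,v}(y)=\mathbb E\phi^+$ depends only on the state, and we write $T(S)$. Figure~\ref{fig:square} shows that $T$ is invariant under $p_1\leftrightarrow p_2$, under $q_1\leftrightarrow q_2$, and under the exchange of the two pairs: each operation is a symmetry of the square and permutes the $\Delta_i$.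

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\node (a) at (0,1) {$a\ (p_1)$};
\node (d) at (1.6,1) {$d\ (q_2)$};
\node (b) at (1.6,0) {$b\ (p_2)$};
\node (c) at (0,0) {$c\ (q_1)$};
\draw (a) -- node[above] {$\Delta_2$} (d);
\draw (d) -- node[right] {$\Delta_3$} (b);
\draw (b) -- node[below] {$\Delta_4$} (c);
\draw (c) -- node[left] {$\Delta_1$} (a);
\end{tikzpicture}
\caption{The four independent walks $a,b,c,d$, with their lengths, sit at the corners of a square. Each side carries the sum $\Delta_i$ of its two endpoints, which is half the lead of the player at $y$ over one of the four opponents. The player claims a point when all four side sums are nonnegative.}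
\label{fig:square}
\end{figure}

\subsection{Separating the ties}

The event that four dependent sums are all nonnegative is hard to handle directly. Relation~\eqref{eq:rel} turns its probability into a sum of pairwise sign correlations, one for each corner of the square:
\[
\Omega(S)=\omega(p_1;q_1,q_2)+\omega(p_2;q_1,q_2)+\omega(q_1;p_1,p_2)+\omega(q_2;p_1,p_2).
\]
The function $\Omega$ has the same invariances as $T$. As in Example~\ref{ex:four}, single ties need no correction.

\begin{lemma}\label{lem:ties}
Let $\mathcal A$ be the event that exactly two of the $\Delta_i$ vanish and their indices are cyclically adjacent, and let $\mathcal Z$ be the event that all $\Delta_i$ vanish. Then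
\[
8T=\Omega+\tfrac13\mathbb P(\mathcal A)+\tfrac85\mathbb P(\mathcal Z).
\]
\end{lemma}

\begin{proof}
Let $s_i=\operatorname{sgn}\Delta_i$, $\Psi=(s_1+s_3)(s_2+s_4)$ and $\phi^-=\mathbf 1\{\text{all }\Delta_i\le0\}/(1+z)$. We claim the pointwise identity
\[
4(\phi^++\phi^-)=\Psi+\tfrac13\mathbf 1_{\mathcal A}+\tfrac85\mathbf 1_{\mathcal Z}.
\]
Both sides and \eqref{eq:rel} are invariant under a cyclic shift of the indices, so one representative of each pattern of zeros suffices.
\begin{itemize}
\item $z=0$. If all signs agree, both sides are $4$. Otherwise the left side is $0$, and $\Psi\ne0$ would force $s_1=s_3=-s_2=-s_4$, which contradicts \eqref{eq:rel}.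
\item $z=1$, $\Delta_1=0$. Then $\Delta_3=\Delta_2+\Delta_4$ and $\Psi=s_3(s_2+s_4)$. If $s_2=s_4$, then $s_3=s_2$ and both sides are $2$. If $s_2=-s_4$, both sides are $0$.
\item $z=2$, $\Delta_1=\Delta_3=0$. Then $\Delta_2=-\Delta_4\ne0$, and both sides are $0$.
\item $z=2$, $\Delta_1=\Delta_2=0$. Then $\Delta_3=\Delta_4\ne0$, so $\Psi=1$, and the left side is $\frac43$.
\item $z=3$ contradicts \eqref{eq:rel}. For $z=4$ we have $\Psi=0$, and the left side is $4\cdot\frac25$.
\end{itemize}
Take expectations. The products $s_1s_2$, $s_3s_4$, $s_1s_4$, $s_2s_3$ belong to the two sides at the corners $a,b,c,d$, and their expectations are the four terms of $\Omega$ in the order written. Negating all walks exchanges $\phi^+$ and $\phi^-$, so $\mathbb E(\phi^++\phi^-)=2T$.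
\end{proof}

Parity makes the tie terms explicit.

\begin{corollary}\label{cor:parity}
\begin{itemize}
\item[(a)] If $P$ is even and $Q$ is odd, then $24\,T=3\,\Omega+\tau(p_1,p_2,q_\parallel)$, where $q_\parallel$ is the one of $q_1,q_2$ with $q_\parallel\equiv p_1$.
\item[(b)] If $P$ and $Q$ are odd, then $8T=\Omega$.
\item[(c)] Let $P$ and $Q$ be even. If $p_1\not\equiv q_1$ (a \emph{tie-free} state), then $8T=\Omega$. If $p_1\equiv q_1$ (a \emph{tie} state), then
\[
8T\le\Omega+\tfrac13\big[\tau(p_1,p_2,q_1)+\tau(p_1,p_2,q_2)+\tau(q_1,q_2,p_1)+\tau(q_1,q_2,p_2)\big]+\tfrac85\sum_t\alpha_{p_1}\alpha_{p_2}\alpha_{q_1}\alpha_{q_2}(t).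
\]
\item[(d)] In all cases $0\le 8T-\Omega\le\frac85\big[\max_t\alpha_{\max(p_1,p_2)}(t)+\max_t\alpha_{\max(q_1,q_2)}(t)\big]$.
\end{itemize}
\end{corollary}

\begin{proof}
The two sides at one corner both vanish exactly when the two neighboring corners equal minus that corner. So $\mathcal A\cup\mathcal Z$ is contained in the union of the events $\{a=b=-c\}$, $\{a=b=-d\}$, $\{c=d=-a\}$, $\{c=d=-b\}$, whose probabilities are the four values of $\tau$ in (c), and $\mathcal Z=\{a=b=-c=-d\}$.

(a) Here $q_1\not\equiv q_2$, so $c\ne d$ always and $\mathcal Z=\emptyset$. On $\{a=b=-c\}$ we have $\Delta_1=\Delta_4=0$ and $\Delta_2=\Delta_3=d-c\ne0$, so this event lies in $\mathcal A$, and the same holds for $\{a=b=-d\}$ with $c,d$ exchanged. Only the event that involves the walk of length $q_\parallel$ has positive probability. (b) Here $a\ne b$ and $c\ne d$ always, so $\mathcal A=\mathcal Z=\emptyset$. (c) In a tie-free state every $\Delta_i$ is odd; in a tie state use the union bound. (d) The events $\mathcal A$ and $\mathcal Z$ are disjoint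 and contained in $\{a=b\}\cup\{c=d\}$. Conditioning on the shorter walk bounds $\mathbb P(a=b)$ by $\max_t\alpha_{\max(p_1,p_2)}(t)$, and likewise $\mathbb P(c=d)$ by $\max_t\alpha_{\max(q_1,q_2)}(t)$.
\end{proof}

\begin{example}[$n=3$]\label{ex:three}
Let $v_1=(-,+,+)$, $v_2=(+,-,+)$, $v_3=(+,+,-)$, with pairwise inner products $-1$. Take $u=v_2$, $v=v_3$, so that $P=2$, $Q=1$. Up to symmetry there are two states: $S'=(1,1;0,1)$, the state of $v_1$, and $S=(2,0;0,1)$, which is equivalent to the state $(2,0;1,0)$ of $u$. A player at $v_1$ owns $v_1$ and shares $(+,+,+)$ with $u$ and $v$, so $8T(S')=1+\frac13$. A player at $u$ gets half of $u$ and a third of each of $(+,+,+)$ and $(+,-,-)$, so $8T(S)=\frac12+\frac23$. Thus $v_1$ maximizes $T_{v_2,v_3}$. Permuting coordinates gives (i) for all $j$, and Lemma~\ref{lem:reduction} shows that $(\pm v_1,\pm v_2,\pm v_3)$ is an equilibrium on $Q_3$.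

Corollary~\ref{cor:parity}(a) shows how the comparison is composed. Directly from the definitions, $\omega(1;0,1)=\frac12$, $\omega(0;1,1)=0$, $\omega(1;1,1)=\frac14$, so $\Omega(S')=\frac12+\frac12+0+\frac14=\frac54$. Also $\omega(2;0,1)=\frac12$, $\omega(0;0,1)=\omega(0;2,0)=0$, $\omega(1;2,0)=\frac12+\frac14-\frac14=\frac12$, so $\Omega(S)=1$. The tie terms are $\tau(1,1,1)=\frac14$ at $S'$ and $\tau(2,0,0)=\frac12$ at $S$. Hence
\[
24\big(T(S)-T(S')\big)=3\cdot\big(-\tfrac14\big)+\tfrac14=-\tfrac12 .
\]
The two contributions are of the same size and pull in opposite directions. This competition persists for large $n$, and deciding it is the main task.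
\end{example}

\section{The Gaussian limit}\label{sec:gauss}

If $y,u,v$ are pairwise nearly orthogonal, then $\langle x,y\rangle,\langle x,u\rangle,\langle x,v\rangle$ behave like three independent Gaussians of equal variance, and $y$ wins when the first is positive and largest in absolute value, with probability $\frac16$. We show that in the limit every other position is strictly worse. We use three textbook facts.
\begin{itemize}
\item \emph{Local limit theorem.} As $i\to\infty$, $\ \sup_{t\equiv i}\big|\sqrt i\,\alpha_i(t)-\sqrt{2/\pi}\,e^{-t^2/2i}\big|\to0$. In particular $\alpha_i(t)\le C/\sqrt i$ for all $i\ge1$ and all $t$, with an absolute constant $C$.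
\item \emph{Central limit theorem.} If $2i/n\to e\ge0$, then $S_i/\sqrt{n/2}$ converges in distribution to a centered Gaussian of variance $e$ (to $0$ if $e=0$). If random vectors converge in distribution to $G$ and $h$ is bounded and continuous outside a set that $G$ hits with probability $0$, then the expectations of $h$ converge to $\mathbb Eh(G)$.
\item \emph{Sheppard's formula.} If $(G_1,G_2)$ is a centered Gaussian pair with positive variances and correlation $\rho$, then $\mathbb E[\operatorname{sgn}G_1\operatorname{sgn}G_2]=\frac2\pi\arcsin\rho$.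
\end{itemize}

\begin{proposition}\label{prop:local}
Let $n\to\infty$ along an infinite set of integers, and let $S_n=(p_1,p_2;q_1,q_2)$ be states with $P+Q=n$ and $|P-Q|\le2$.
\begin{itemize}
\item[(a)] If $p_1,p_2,q_1,q_2=n/4+o(n)$, then $T(S_n)\to\frac16$.
\item[(b)] If $T(S_n)\ge\frac16-o(1)$, then $p_1,p_2,q_1,q_2=n/4+o(n)$.
\item[(c)] If $S_n$ maximizes $T$ among the states with the same $P,Q$, then $p_1,p_2,q_1,q_2=n/4+o(n)$.
\end{itemize}
\end{proposition}

\begin{proof}
Part (c) follows from (a) and (b), since by (a) the states $(\lceil P/2\rceil,\lfloor P/2\rfloor;\lceil Q/2\rceil,\lfloor Q/2\rfloor)$ have $T\to\frac16$.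

For (a) and (b), consider any subsequence along which $2p_i/n\to e_i$ and $2q_i/n\to f_i$. Since $|P-Q|\le2$, we have $e_1+e_2=f_1+f_2=1$. By the symmetries of $T$ we may assume
\[
e_1=\tfrac12+\mu,\quad e_2=\tfrac12-\mu,\quad f_1=\tfrac12+\nu,\quad f_2=\tfrac12-\nu,\qquad 0\le\nu\le\mu\le\tfrac12 .
\]
It suffices to show that $T$ converges along the subsequence, to $\frac16$ if $(\mu,\nu)=(0,0)$ and to a smaller number otherwise. By Corollary~\ref{cor:parity}(d), $8T=\Omega+O(n^{-1/2})$, so we study $\Omega$.

For real $i,j,k\ge0$ with $i+j,\ i+k>0$ put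
\[
\vartheta(i;j,k)=\arcsin\frac{i}{\sqrt{(i+j)(i+k)}} .
\]
If integer lengths divided by $n/2$ converge to such $i,j,k$, the corresponding $\omega$ converges to $\frac2\pi\vartheta(i;j,k)$: the limit pair is Gaussian with variances $i+j$, $i+k$ and covariance $i$, and the product of signs is continuous off the two axes.

\emph{The corner $(\mu,\nu)=(\frac12,\frac12)$.} Here $y$ is within distance $o(n)$ of an opponent, and one limit variance $e_2+f_2$ vanishes. The terms $\omega(p_1;q_1,q_2)$ and $\omega(q_1;p_1,p_2)$ tend to $\frac2\pi\vartheta(1;1,0)=\frac12$. For $\omega(p_2;q_1,q_2)$, note that $|S_{p_2}|<|S_{q_1}|$ with probability $1-o(1)$: for fixed $\eta>0$, Chebyshev's inequality gives $\mathbb P(|S_{p_2}|\ge\eta\sqrt n)\le p_2/(\eta^2n)\to0$, and $\mathbb P(|S_{q_1}|\le\eta\sqrt n)=O(\eta)+o(1)$. On this event $\operatorname{sgn}(S_{p_2}+S_{q_1})=\operatorname{sgn}S_{q_1}$, so by independence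
\[
\omega(p_2;q_1,q_2)=\mathbb E[\operatorname{sgn}S_{q_1}]\ \mathbb E[\operatorname{sgn}(S_{p_2}+S'_{q_2})]+o(1)=o(1).
\]
Exchanging the pairs gives $\omega(q_2;p_1,p_2)=o(1)$. Hence $\Omega\to1$ and $T\to\frac18<\frac16$.

\emph{All other $(\mu,\nu)$.} Now $e_i+f_j\ge1-\mu-\nu>0$, and $T\to F(\mu,\nu)/4\pi$ with
\[
F(\mu,\nu)=\vartheta(e_1;f_1,f_2)+\vartheta(e_2;f_1,f_2)+\vartheta(f_1;e_1,e_2)+\vartheta(f_2;e_1,e_2).
\]
The function $F$ is symmetric in $\mu,\nu$ and continuous on $[0,\frac12]^2$ minus the corner, and $F(0,0)=4\arcsin\frac12=\frac{2\pi}3$, which gives $T\to\frac16$. It remains to prove $F(\mu,\nu)<F(0,0)$ for $0\le\nu\le\mu$, $\mu>0$.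

Let $V=ij+jk+ki$, so that $(i+j)(i+k)=V+i^2$ and $\vartheta=\arctan(i/\sqrt V)$ when $V>0$. Differentiating,
\[
\partial_j\vartheta=\frac{V}{V+i^2}\cdot\frac{-i(i+k)}{2V^{3/2}}=-\frac{i}{2(i+j)\sqrt V},\qquad
\partial_i\vartheta=\frac{V}{V+i^2}\cdot\frac{2V-i(j+k)}{2V^{3/2}}=\frac1{2\sqrt V}\Big(\frac j{i+j}+\frac k{i+k}\Big),
\]
where the last step uses $2V-i(j+k)=j(i+k)+k(i+j)$. The values of $V$ for the four terms of $F$ are $N_i=e_i+f_1f_2$ and $M_j=f_j+e_1e_2$, all positive for $\mu,\nu<\frac12$. There $F$ is smooth, and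
\begin{equation}\label{eq:dF}
2\,\partial_\mu F=\sum_{j=1}^2\Big[\frac{f_j}{f_j+e_1}\big(N_1^{-1/2}-M_j^{-1/2}\big)-\frac{f_j}{f_j+e_2}\big(N_2^{-1/2}-M_j^{-1/2}\big)\Big].
\end{equation}
Using $f_1f_2=f_j(1-f_j)$ and $e_1e_2=e_i(1-e_i)$, we get $N_i-M_j=e_i^2-f_j^2$. For $0\le\nu\le\mu<\frac12$ we have $e_1\ge f_1\ge f_2\ge e_2$, so $N_1\ge M_j\ge N_2$ and each of the four terms in \eqref{eq:dF} is at most $0$. If $\mu>0$, then $e_2<\frac12\le f_1$, so the term with $N_2$ and $M_1$ is negative and $\partial_\mu F<0$. Consequently $F(\mu,\nu)<F(\nu,\nu)$ for $\nu<\mu<\frac12$, and by monotonicity and continuity also for $\nu<\mu=\frac12$. On the diagonal, symmetry gives $\frac{d}{dt}F(t,t)=2\,\partial_\mu F(t,t)<0$ for $0<t<\frac12$, so $F(t,t)<F(0,0)$ there. Together these inequalities prove the claim.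
\end{proof}

\section{The exact effect of one coordinate}\label{sec:exact}

Proposition~\ref{prop:local} has error $o(1)$, while states near the center differ in score by far less. We need an exact discrete counterpart of \eqref{eq:dF}. Flipping one coordinate of $y$ moves it from one block of a pair to the other block. So we compare $(r+1,s;f,g)$ with $(r,s+1;f,g)$, and both arise from $(r,s;f,g)$ by adding one step to one walk. Define the \emph{gain}
\[
\Gamma(r\,|\,s;f,g)=\Omega(r+1,s;f,g)-\Omega(r,s;f,g).
\]
Since $\Omega$ is symmetric in the entries of a pair,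
\begin{equation}\label{eq:transfer}
\Omega(r+1,s;f,g)-\Omega(r,s+1;f,g)=\Gamma(r\,|\,s;f,g)-\Gamma(s\,|\,r;f,g).
\end{equation}
For integers $k,r$ let $[k]_r$ be the one of $k,\,k+1$ that is congruent to $r$.

\begin{proposition}\label{prop:gain}
Let $r,f,g\ge1$ and $s\ge0$. Then $\Gamma(r\,|\,s;f,g)=\kappa(r;f,g)+\beta(f,g)+\beta(g,f)$, where
\[
\kappa(r;f,g)=\begin{cases}\tau(r,f,g)& f\equiv g\equiv r,\\ 0& f\not\equiv g,\\ -\tau(r+1,f,g)& f\equiv g\not\equiv r,\end{cases}
\]
and $\beta(h,h')=0$ if $h\equiv r$, while for $h\not\equiv r$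
\[
\beta(h,h')=\frac h{h+r+1}\Big[\tau\big(h-1,r,[h']_r\big)-\tau\big(h-1,r,[s]_r\big)\Big].
\]
\end{proposition}

The terms $\beta$ have the shape of the terms in \eqref{eq:dF}, with $\tau$ in the place of $V^{-1/2}$. The term $\kappa$ is a parity effect: it changes sign when $r$ grows by $1$.

The length $r$ enters $\Omega(r,s;f,g)$ in two ways, as the common walk in $\omega(r;f,g)$ and as a private walk in $\omega(f;r,s)$ and $\omega(g;r,s)$. Accordingly, with
\[
D(i;j,k)=\omega(i;j+1,k)-\omega(i;j,k),\qquad J(i;j,k)=\omega(i+1;j,k)-\omega(i;j,k),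
\]
we have
\begin{equation}\label{eq:GJD}
\Gamma(r\,|\,s;f,g)=J(r;f,g)+D(f;r,s)+D(g;r,s).
\end{equation}
We compute $D$ and $J$ after collecting some identities for binomial probabilities.

\begin{lemma}\label{lem:binom}
For all integers $t$,
\begin{align}
\alpha_{i+1}(t)&=\tfrac12\big(\alpha_i(t-1)+\alpha_i(t+1)\big)&&(i\ge0),\label{eq:b1}\\
\alpha_{i-1}(t\mp1)&=\big(1\pm\tfrac ti\big)\alpha_i(t)&&(i\ge1),\label{eq:b2}\\
\alpha_{i-1}(t)&=\frac{(i+1)^2-t^2}{i(i+1)}\,\alpha_{i+1}(t)&&(i\ge1),\label{eq:b3}\\
t\,\alpha_i(t)\alpha_j(t)&=\frac{ij}{2(i+j)}\big[\alpha_{i-1}\alpha_{j-1}(t-1)-\alpha_{i-1}\alpha_{j-1}(t+1)\big]&&(i,j\ge1).\label{eq:b4}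
\end{align}
Moreover, for $i,j\ge1$, $g\ge0$ and $i\equiv g\equiv j+1$,
\begin{equation}\label{eq:b5}
\tau(i,g,j+1)=\frac i{i+j+1}\,\tau(i-1,j,g+1)+\frac j{i+j+1}\,\tau(i,j-1,g).
\end{equation}
\end{lemma}

\begin{proof}
Identity \eqref{eq:b1} is conditioning on the last step. We have $\alpha_i(t)=2^{-i}\binom il$ with $l=(i+t)/2$, and $\binom{i-1}{l-1}=\frac li\binom il$ gives the upper sign in \eqref{eq:b2}; the lower sign follows by $t\to-t$. Two applications give $\alpha_{i-1}(t)=\frac{i+1+t}i\alpha_i(t+1)=\frac{i+1+t}i\cdot\frac{i+1-t}{i+1}\alpha_{i+1}(t)$, which is \eqref{eq:b3}. By \eqref{eq:b2}, the bracket in \eqref{eq:b4} equals $\big[(1+\frac ti)(1+\frac tj)-(1-\frac ti)(1-\frac tj)\big]\alpha_i\alpha_j(t)=2t\frac{i+j}{ij}\alpha_i\alpha_j(t)$.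

For \eqref{eq:b5} we express both terms on the right through $\alpha_i\alpha_g\alpha_{j+1}$. By \eqref{eq:b1} applied to $\alpha_{g+1}$ and then \eqref{eq:b2},
\[
\tau(i-1,j,g+1)=\sum_t\alpha_g(t)\cdot\tfrac12\big[\alpha_{i-1}\alpha_j(t+1)+\alpha_{i-1}\alpha_j(t-1)\big]=\sum_t\alpha_i\alpha_g\alpha_{j+1}(t)\Big(1+\frac{t^2}{i(j+1)}\Big),
\]
and by \eqref{eq:b3}, $\tau(i,j-1,g)=\sum_t\alpha_i\alpha_g\alpha_{j+1}(t)\frac{(j+1)^2-t^2}{j(j+1)}$. The right side of \eqref{eq:b5} is therefore the sum of $\alpha_i\alpha_g\alpha_{j+1}(t)$ with weight $\frac1{i+j+1}\big[i+\frac{t^2}{j+1}+(j+1)-\frac{t^2}{j+1}\big]=1$.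
\end{proof}

One more step changes a sign only near $0$. For an integer $U$ put
\[
\eta(U)=\mathbf 1\{U=1\}-\mathbf 1\{U=-1\},\qquad \gamma(U)=\mathbf 1\{U=0\}+\tfrac12\mathbf 1\{|U|=1\}.
\]
Checking $U=0$, $U=\pm1$ and $|U|\ge2$ gives, for $\xi=\pm1$,
\begin{equation}\label{eq:step}
\operatorname{sgn}(U+\xi)=\operatorname{sgn}U-\tfrac12\eta(U)+\xi\,\gamma(U).
\end{equation}
In the next two proofs $U=S_i+S_j$, $U'=S_i+S'_k$, and $\xi$ is an independent uniform sign.

\begin{lemma}\label{lem:D}
Let $i\ge1$ and $j,k\ge0$. Then $D(i;j,k)=-\frac12\mathbb E[\eta(U)\operatorname{sgn}U']$. If $i\equiv j$, then $D(i;j,k)=0$. If $i\not\equiv j$, then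
\[
D(i;j,k)=-\frac i{i+j+1}\,\tau\big(i-1,j,[k]_j\big).
\]
\end{lemma}

\begin{proof}
The first formula follows from \eqref{eq:step} by averaging over $\xi$. If $i\equiv j$, then $U$ is even and $\eta(U)=0$. Let $i\not\equiv j$, and let $\psi_k(t)=\mathbb E\operatorname{sgn}(t+S_k)$, an odd function of $t$. Conditioning on $S_i=t$ gives $\mathbb E[\eta(U)\mid S_i=t]=\alpha_j(t-1)-\alpha_j(t+1)=\frac{2t}{j+1}\alpha_{j+1}(t)$ by \eqref{eq:b2}. Then \eqref{eq:b4} for the pair $(i,j+1)$ and a shift of the summation index yield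
\[
D=-\frac1{j+1}\sum_tt\,\alpha_i\alpha_{j+1}(t)\,\psi_k(t)=-\frac i{2(i+j+1)}\sum_t\alpha_{i-1}\alpha_j(t)\big[\psi_k(t+1)-\psi_k(t-1)\big].
\]
The function $\operatorname{sgn}$ increases by $1$ from $-1$ to $0$ and from $0$ to $1$, so $\psi_k(t+1)-\psi_k(t)=\alpha_k(t)+\alpha_k(t+1)$. The bracket is therefore $2\alpha_k(t)+\alpha_k(t-1)+\alpha_k(t+1)=2\alpha_k(t)+2\alpha_{k+1}(t)$. Since $t\equiv j$ in all nonzero terms, only the index $[k]_j$ contributes.
\end{proof}

\begin{lemma}\label{lem:J}
Let $i,j,k\ge1$. Then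
\[
J(i;j,k)=\begin{cases}
\tau(i,j,k)& i\equiv j\equiv k,\\[2pt]
\frac j{i+j+1}\tau(j-1,i,k)& i\equiv k\not\equiv j,\\[2pt]
-\tau(i+1,j,k)+\frac j{i+j+1}\tau(j-1,i,k+1)+\frac k{i+k+1}\tau(k-1,i,j+1)& j\equiv k\not\equiv i.
\end{cases}
\]
The remaining case $i\equiv j\not\equiv k$ follows from $J(i;j,k)=J(i;k,j)$.
\end{lemma}

\begin{proof}
Multiply \eqref{eq:step} for $U$ and for $U'$, with the same $\xi$, and average. The terms linear in $\xi$ vanish, and by the first formula of Lemma~\ref{lem:D},
\[
J=D(i;j,k)+D(i;k,j)+R,\qquad R=\mathbb E\big[\gamma(U)\gamma(U')+\tfrac14\eta(U)\eta(U')\big].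
\]

If $i\equiv j\equiv k$, then $U,U'$ are even, both $D$ vanish, and $R=\mathbb P(U=U'=0)=\tau(i,j,k)$.

If $i\equiv k\not\equiv j$, then $U$ is odd and $U'$ is even, so by \eqref{eq:b1}
\[
R=\tfrac12\mathbb P(U'=0,\,|U|=1)=\sum_t\alpha_i\alpha_k(t)\cdot\tfrac12\big[\alpha_j(t-1)+\alpha_j(t+1)\big]=\tau(i,k,j+1).
\]
Also $D(i;k,j)=0$ and $D(i;j,k)=-\frac i{i+j+1}\tau(i-1,j,k+1)$. Identity \eqref{eq:b5} with $g=k$ gives the claim.

If $j\equiv k\not\equiv i$, then $U,U'$ are odd, and the integrand of $R$ is $\frac14+\frac14$ if $U=U'=\pm1$, it is $\frac14-\frac14$ if $U=-U'=\pm1$, and it is $0$ otherwise. Conditioning on $S_j=S'_k=t$ gives $R=\sum_t\alpha_j\alpha_k(t)\cdot\frac12[\alpha_i(t-1)+\alpha_i(t+1)]=\tau(i+1,j,k)$. Identity \eqref{eq:b5}, with $(j,i,k)$ in the place of $(i,j,g)$, reads $\tau(i+1,j,k)=\frac j{i+j+1}\tau(j-1,i,k+1)+\frac i{i+j+1}\tau(i-1,j,k)$. Hence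
\[
D(i;j,k)=-\tfrac i{i+j+1}\tau(i-1,j,k)=-\tau(i+1,j,k)+\tfrac j{i+j+1}\tau(j-1,i,k+1),
\]
and $D(i;k,j)$ is the same expression with $j,k$ exchanged. Adding $R$ gives the claim.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gain}]
The cases of Lemma~\ref{lem:J} say that $J(r;f,g)$ is $\kappa(r;f,g)$ plus one term $\frac h{h+r+1}\tau(h-1,r,[h']_r)$ for each $(h,h')\in\{(f,g),(g,f)\}$ with $h\not\equiv r$. By Lemma~\ref{lem:D}, $D(h;r,s)=-\frac h{h+r+1}\tau(h-1,r,[s]_r)$ for the same $h$, and $D(h;r,s)=0$ if $h\equiv r$. Insert these in \eqref{eq:GJD}.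
\end{proof}

\section{Coincidence probabilities near the center}\label{sec:asym}

Every comparison is now a combination of values of $\tau$ at indices close to $n/4$. Put
\[
\ell=\frac n4,\qquad \tau_n=\frac2{\sqrt3\,\pi\ell},\qquad \lambda_n=\frac{2\tau_n}{3\ell}.
\]
We shall see that $\tau_n$ is the size of $\tau$ and $\lambda_n$ is the unit for its differences. Let $n\to\infty$ along an infinite set, fix a sequence $\varepsilon_n\to0$, and call an integer $i$ \emph{central} if $|i-\ell|\le\varepsilon_nn$. The symbols $o(\cdot)$ and $O(\cdot)$ are uniform over all central indices. The central indices form an interval. The results below hold for every sequence $\varepsilon_n\to0$, so they also apply to indices that differ from central ones by a bounded amount: replace $\varepsilon_n$ by $\varepsilon_n+O(1/n)$.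

\begin{lemma}\label{lem:tau}
Let $i\equiv j\equiv k$ and $i'\equiv j'\equiv k'$ be central.
\begin{itemize}
\item[(a)] $\tau(i,j,k)=(1+o(1))\tau_n$ and $\sum_tt^2\alpha_i\alpha_j\alpha_k(t)=(\frac13+o(1))\,\ell\,\tau_n$.
\item[(b)] With $E=|i-i'|+|j-j'|+|k-k'|$,
\[
\tau(i,j,k)-\tau(i',j',k')=\tfrac12\lambda_n\big[(i'+j'+k')-(i+j+k)\big]+o(\lambda_nE).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $i/\ell\to1$, the local limit theorem gives $\sqrt\ell\,\alpha_i(t)=\sqrt{2/\pi}\,e^{-t^2/2\ell}+o(1)$ uniformly in $t\equiv i$, and the same holds for $j$ and $k$. Let $h(w)$ be $1$ or $w^2$, and fix $K\ge1$. The points $w=t/\sqrt\ell$ with $t\equiv i$ have spacing $2/\sqrt\ell$, so a Riemann sum gives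
\[
\ell\sum_{|t|\le K\sqrt\ell}\alpha_i\alpha_j\alpha_k(t)\,h(t/\sqrt\ell)=\frac12\Big(\frac2\pi\Big)^{3/2}\int_{-K}^Ke^{-3w^2/2}h(w)\,dw+o(1).
\]
For the tail use $\alpha_j\alpha_k\le C'/\ell$, the bound $h(w)\le K^{-2}w^4$ for $|w|>K$, and $\mathbb ES_i^4\le3i^2$: the tail of the left side is at most $C'K^{-2}\mathbb ES_i^4/\ell^2=O(K^{-2})$. Let $n\to\infty$ and then $K\to\infty$. For $h=1$ the limit is $\frac12(2/\pi)^{3/2}\sqrt{2\pi/3}=\frac2{\sqrt3\pi}=\ell\tau_n$. For $h=w^2$ it is $\frac13$ of this, because $\frac13$ is the variance of the density proportional to $e^{-3w^2/2}$.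

(b) Two moves preserve the condition that all parities agree. First, by \eqref{eq:b3} and (a),
\[
\tau(i,j,k)-\tau(i+2,j,k)=\sum_t\alpha_{i+2}\alpha_j\alpha_k(t)\,\frac{i+2-t^2}{(i+1)(i+2)}=\frac{\tau_n}\ell\Big(1-\frac13+o(1)\Big)=\lambda_n(1+o(1)).
\]
Second, shift the summation index by $1$ and use \eqref{eq:b2} three times. With $I=i+1$, $I'=j+1$, $I''=k+1$, the odd powers of $t$ cancel, and
\[
\tau(i,j,k)-\tau(I,I',I'')=\sum_t\alpha_I\alpha_{I'}\alpha_{I''}(t)\,t^2\Big(\frac1{II'}+\frac1{I'I''}+\frac1{I''I}\Big)=\frac{\tau_n}\ell(1+o(1))=\tfrac32\lambda_n(1+o(1)).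
\]
In both moves $\tau$ drops by $\frac12\lambda_n(1+o(1))$ times the increase of the index sum. If $i\equiv i'$, connect the two triples by $E/2$ moves of the first kind, changing one index at a time; all intermediate indices are central. If $i\not\equiv i'$, then $E\ge3$; make one move of the second kind and then at most $(E+3)/2\le E$ moves of the first kind.
\end{proof}

\begin{corollary}\label{cor:gain}
Let $r,s,f,g$ be central, and let $L$ be $1$ plus the largest difference between two of them. Then
\[
\Gamma(r\,|\,s;f,g)=\begin{cases}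
\tau(r,f,g)& f\equiv g\equiv r,\\[2pt]
\frac14\lambda_n\big([s]_r-f\big)+o(\lambda_nL)& f\equiv r\not\equiv g,\\[2pt]
-\tau(r+1,f,g)+\frac14\lambda_n\big(2[s]_r-f-g-2\big)+o(\lambda_nL)& f\equiv g\not\equiv r,
\end{cases}
\]
and $\Gamma$ is symmetric in $f,g$.
\end{corollary}

\begin{proof}
In Proposition~\ref{prop:gain}, let $h\not\equiv r$. The prefactor of $\beta(h,h')$ is $\frac12+o(1)$, and by Lemma~\ref{lem:tau}(b) the bracket is $\frac12\lambda_n([s]_r-[h']_r)+o(\lambda_nL)=O(\lambda_nL)$. So $\beta(h,h')=\frac14\lambda_n([s]_r-[h']_r)+o(\lambda_nL)$. In the second case only $\beta(g,f)$ is present and $[f]_r=f$. In the third case both are present, with $[f]_r=f+1$ and $[g]_r=g+1$.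
\end{proof}

\section{The maximal states}\label{sec:max}

A state is \emph{maximal} if it maximizes $T$ among the states with the same $P$ and $Q$. The three propositions below determine the maximal states for $|P-Q|\le2$, and their proofs follow one scheme. Suppose that for infinitely many $n$ some maximal state $S=S_n$ violates the assertion, and let $n$ run through these values. By Proposition~\ref{prop:local}(c) the lengths of $S$ are central for a suitable sequence $\varepsilon_n\to0$; in particular they tend to infinity. We exhibit a state $S'$ with the same $P,Q$ and $T(S')>T(S)$ for large $n$, which is a contradiction. The cases in a proof may alternate with $n$, which does no harm because the estimates are uniform.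

Order the pairs so that $p_1\ge p_2$, $q_1\ge q_2$, and put $X=\frac12(p_1-p_2)$, $Y=\frac12(q_1-q_2)$, $\lambda=\lambda_n$. Since $p_i=\frac P2\pm X$, $q_j=\frac Q2\pm Y$ and $|P-Q|\le2$, the quantity $L$ of Corollary~\ref{cor:gain} is $O(1+X+Y)$ in every application. A transfer inside the first pair will gain an amount of order $\lambda X$, so it beats the error $o(\lambda L)$ only when $X$ is not much smaller than $Y$. For this reason we always rebalance the more unbalanced pair.

\subsection{One sum even, one sum odd}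

\begin{proposition}\label{prop:OE}
Let $n=4m+\varsigma$ with $\varsigma=\pm1$, $P=2m$ and $Q=2m+\varsigma$. For large $n$ the maximal states are exactly those with $p_1=p_2=m$ and $\{q_1,q_2\}=\{m,m+\varsigma\}$.
\end{proposition}

\begin{proof}
The two asserted states have the same $T$ by symmetry, so it suffices to show that no other state is maximal. Here $X$ is an integer and $Y\in\{\frac12,\frac32,\dots\}$, and the asserted states are those with $(X,Y)=(0,\frac12)$. For any other state, either $X>Y$, or $Y>X$ and $Y\ge\frac32$. By Corollary~\ref{cor:parity}(a),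
\[
24\big(T(S)-T(S')\big)=3\delta+\theta,
\]
where $\delta=\Omega(S)-\Omega(S')$ and $\theta$ is the value of $\tau(p_1,p_2,q_\parallel)$ at $S$ minus its value at $S'$.

\emph{Case $X>Y$.} Then $X\ge1$ and $2Y\le2X-1$. Let $r=p_1-1$, $s=p_2$, so $r\not\equiv s$ and $r-s=2X-1$. Let $f$ and $g$ be the entries of the second pair with $f\equiv s$ and $g\equiv r$, so $|f-g|=2Y$. Compare $S$, with first pair $(r+1,s)$, and $S'$, with first pair $(r,s+1)$. By \eqref{eq:transfer} and the second case of Corollary~\ref{cor:gain},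
\[
\delta=\tfrac\lambda4\big[(s+1-g)-(r+1-f)\big]+o(\lambda X)=\tfrac\lambda4\big[(f-g)-(r-s)\big]+o(\lambda X).
\]
The entry $q_\parallel$ is $f$ in $S$ and $g$ in $S'$, so Lemma~\ref{lem:tau}(b) gives $\theta=\tau(r+1,s,f)-\tau(r,s+1,g)=\frac\lambda2(g-f)+o(\lambda X)$. Therefore
\[
3\delta+\theta=\tfrac\lambda4\big[(f-g)-3(2X-1)\big]+o(\lambda X)\le-\tfrac\lambda2(2X-1)+o(\lambda X)<0 .
\]

\emph{Case $Y>X$, $Y\ge\frac32$.} We transfer inside the second pair. Let $r=q_1-1$, $s=q_2$, $(f,g)=(p_1,p_2)$, so $r\equiv s$, $f\equiv g$ and $r-s=2Y-1\ge Y$. The state $S$ has second pair $(r+1,s)$; let $S'$ have second pair $(r,s+1)$. Since $\Omega$ is invariant under the exchange of the pairs, $\delta=\Gamma(r\,|\,s;f,g)-\Gamma(s\,|\,r;f,g)$.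

If $r\equiv f$, then $\delta=\tau(r,f,g)-\tau(s,f,g)$. The entry $q_\parallel$ is $s$ in $S$ and $r$ in $S'$, so $\theta=-\delta$ and $3\delta+\theta=2\delta=-\lambda(r-s)+o(\lambda Y)<0$.

If $r\not\equiv f$, the third case of Corollary~\ref{cor:gain} and Lemma~\ref{lem:tau}(b) give
\[
\delta=\big[\tau(s+1,f,g)-\tau(r+1,f,g)\big]+\tfrac\lambda4(2s-2r)+o(\lambda Y)=\tfrac\lambda2(r-s)-\tfrac\lambda2(r-s)+o(\lambda Y)=o(\lambda Y).
\]
The entry $q_\parallel$ is $r+1$ in $S$ and $s+1$ in $S'$, so $\theta=\tau(r+1,f,g)-\tau(s+1,f,g)=-\frac\lambda2(r-s)+o(\lambda Y)$ and $3\delta+\theta<0$.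
\end{proof}

\begin{remark}
Neither part of $T$ can be neglected. Take $X=1$, $Y=\frac12$ in the first case, so that $r=g=m$ and $f-g=\varsigma$. For $\varsigma=-1$ we get $\delta=-\frac\lambda2+o(\lambda)$ and $\theta=\frac\lambda2+o(\lambda)$, the pattern of Example~\ref{ex:three}, and $\Omega$ decides against the tie term. For $\varsigma=1$ we get $\delta=o(\lambda)$ and $\theta=-\frac\lambda2+o(\lambda)$, and the tie term decides alone.
\end{remark}

Proposition~\ref{prop:OE} suffices for Theorem~\ref{thm:odd}. The next two propositions serve the case of even $n$.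

\subsection{Both sums odd}

\begin{proposition}\label{prop:OO}
Let $P,Q$ be odd with $|P-Q|\le2$. For large $n$ the maximal states are exactly those with $|p_1-p_2|=|q_1-q_2|=1$.
\end{proposition}

\begin{proof}
Here $8T=\Omega$, and the asserted states have the same $T$ by symmetry. Let $S$ be another state. The assertion is symmetric in the two pairs, so we may assume $X\ge Y$; since $X,Y\in\{\frac12,\frac32,\dots\}$ are not both $\frac12$, we have $X\ge\frac32$. Let $r=p_1-1$, $s=p_2$, so $r\equiv s$ and $r-s=2X-1\ge X$. Let $f$ be the entry of the second pair with $f\equiv r$, and let $S'$ have first pair $(r,s+1)$. By \eqref{eq:transfer} and the second case of Corollary~\ref{cor:gain},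
\[
8\big(T(S)-T(S')\big)=\tfrac\lambda4\big[(s-f)-(r-f)\big]+o(\lambda X)=-\tfrac\lambda4(2X-1)+o(\lambda X)<0.\qedhere
\]
\end{proof}

\subsection{Both sums even}

Now a single transfer leads from a tie state to a tie-free state or back, and the terms $\kappa$ in \eqref{eq:transfer} add up instead of canceling. The change has order $\tau_n$, much larger than $\lambda$. We first use this to exclude tie states. Tie-free states are then compared through two transfers, along which the terms of order $\tau_n$ cancel.

\begin{proposition}\label{prop:EE}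
For large $n$ the following holds. If $\{P,Q\}=\{2m,2m+2\}$, the maximal states are exactly those whose pairs are $(m,m)$ and $(m+1,m+1)$. If $P=Q=2m$, the maximal states are exactly those with one pair $(m,m)$ and the other pair $\{m+1,m-1\}$.
\end{proposition}

\begin{proof}
Here $X$ and $Y$ are integers. Write $(f,g)=(q_1,q_2)$, so $f\equiv g$.

\emph{Step 1: for large $n$ a maximal state is tie-free.} Let $S$ be a tie state, so all four lengths have the same parity. Let $r=p_1-1$, $s=p_2$, and let $S'=(r,s+1;f,g)$, which is tie-free. Since $L=o(n)$, we have $\lambda L=o(\tau_n)$, and Corollary~\ref{cor:gain} with Lemma~\ref{lem:tau}(a) gives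
\[
\Omega(S)-\Omega(S')=-\tau(r+1,f,g)-\tau(s,f,g)+O(\lambda L)=-2\tau_n+o(\tau_n).
\]
In Corollary~\ref{cor:parity}(c) the four values of $\tau$ contribute $\frac43\tau_n+o(\tau_n)$, and the last sum is at most $Cp_1^{-1/2}\tau(p_2,q_1,q_2)=o(\tau_n)$. Hence $8(T(S)-T(S'))\le-\frac23\tau_n+o(\tau_n)<0$.

\emph{Step 2: for large $n$ a maximal state has $X,Y\le1$.} Let $S$ be tie-free with $\max(X,Y)\ge2$. Exchanging the pairs if necessary, assume $X\ge Y$ and $X\ge2$. Let $S'=(p_1-2,p_2+2;f,g)$, which is also tie-free, so $8T=\Omega$ at both states. Pass from $S'$ to $S$ through $(p_1-1,p_2+1;f,g)$. Since $p_1\equiv p_2\not\equiv f\equiv g$, the two changes of $\Omega$ are, up to $o(\lambda X)$,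
\begin{align*}
\Gamma(p_1-2\,|\,p_2+1;f,g)-\Gamma(p_2+1\,|\,p_1-2;f,g)&=-\tau(p_1-1,f,g)+\tfrac\lambda4\big(2p_2+2-f-g\big)-\tau(p_2+1,f,g),\\
\Gamma(p_1-1\,|\,p_2;f,g)-\Gamma(p_2\,|\,p_1-1;f,g)&=\tau(p_1-1,f,g)+\tau(p_2+1,f,g)-\tfrac\lambda4\big(2p_1-2-f-g\big).
\end{align*}
The values of $\tau$ cancel exactly, and $8(T(S)-T(S'))=-\lambda(X-1)+o(\lambda X)<0$, because $X-1\ge X/2$.

\emph{Step 3: the remaining candidates.} If $P=Q=2m$, then $p_1=m+X$ and $q_1=m+Y$, and a state is tie-free when $X\not\equiv Y$. This leaves $(X,Y)=(0,1)$ and $(1,0)$, the asserted states, which have the same $T$ by symmetry.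

If the sums are $2m$ and $2m+2$, we may assume $P=2m$. Then $p_1=m+X$ and $q_1=m+1+Y$, and a state is tie-free when $X\equiv Y$. This leaves $S'=(m,m;m+1,m+1)$ and, up to order within the pairs, $S=(m+1,m-1;m+2,m)$. Pass from $S'$ to $S$ through $(m+1,m-1;m+1,m+1)$. The first transfer is in the first pair, with $r=m$, $s=m-1$ and other pair $(m+1,m+1)$. The second is in the second pair, with $r=m+1$, $s=m$ and other pair $(m+1,m-1)$. Corollary~\ref{cor:gain} with $L=O(1)$ gives, up to $o(\lambda)$,
\begin{align*}
\delta_1&=\big[-\tau(m+1,m+1,m+1)+\tfrac\lambda4(2m-2m-4)\big]-\tau(m-1,m+1,m+1),\\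
\delta_2&=\tau(m+1,m+1,m-1)-\big[-\tau(m+1,m+1,m-1)+\tfrac\lambda4(2m+4-2m-2)\big].
\end{align*}
By Lemma~\ref{lem:tau}(b),
\[
8\big(T(S)-T(S')\big)=\tau(m+1,m+1,m-1)-\tau(m+1,m+1,m+1)-\tfrac32\lambda+o(\lambda)=-\tfrac12\lambda+o(\lambda)<0 .
\]
So $S'$ is the only maximal state.
\end{proof}

\begin{remark}
By \eqref{eq:diff}, a pairwise orthogonal triple has state $(m,m;m,m)$ with $n=4m$. This is a tie state, so for large $n$ it violates hypothesis (i) of Lemma~\ref{lem:reduction}. This is why Theorem~\ref{thm:all} does not use the most symmetric triple for $n=4m$.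
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

It remains to check that each $v_j$ has a maximal state relative to the other two vectors. The state is read off from $P=\frac12(n-\langle u,v\rangle)$ and \eqref{eq:diff}.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Write $n=4m+\varsigma$ with $\varsigma=\pm1$. For $\{j,k,l\}=\{1,2,3\}$ take $y=v_j$, $u=v_k$, $v=v_l$. Then $\{P,Q\}=\{\frac{n-1}2,\frac{n+1}2\}=\{2m,2m+\varsigma\}$. Since $\langle y,u\rangle,\langle y,v\rangle\in\{\pm1\}$, by \eqref{eq:diff} one of $p_1-p_2$, $q_1-q_2$ is $0$ and the other is $\pm1$. The difference within a pair has the parity of its sum, so the pair with sum $2m$ is $(m,m)$ and the other is $\{m,m+\varsigma\}$. By Proposition~\ref{prop:OE}, applied after exchanging the pairs if $P$ is odd, the state is maximal for large $n$. So hypothesis (i) of Lemma~\ref{lem:reduction} holds, and (ii) holds because $n$ is odd.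

For existence, choose $v_2,v_3$ with $d(v_2,v_3)=2m$, so that $\langle v_2,v_3\rangle=\varsigma$, and let $v_1$ have state $(m,m;m,m+\varsigma)$ relative to $(v_2,v_3)$. By \eqref{eq:diff}, $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle=-\varsigma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For odd $n$ this is Theorem~\ref{thm:odd}. Let $n$ be even and large. The distance $d(v_1,v_2)$ is $2m+1$ for $n=4m+2$ and $2m-1$ for $n=4m$. It is odd, so hypothesis (ii) of Lemma~\ref{lem:reduction} holds. For (i), the hypotheses on the triple are symmetric in $v_2,v_3$, so it suffices to treat $y=v_1$ and $y=v_2$: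
\[
\begin{array}{c|c|c|c|c|c}
n& y&(u,v)&(P,Q)&(p_1-p_2,\ q_1-q_2)&\text{maximal by}\\ \hline
4m+2& v_1&(v_2,v_3)&(2m,\,2m+2)&(0,0)&\text{Proposition~\ref{prop:EE}}\\
4m+2& v_2&(v_1,v_3)&(2m+1,\,2m+1)&(-1,1)&\text{Proposition~\ref{prop:OO}}\\
4m& v_1&(v_2,v_3)&(2m,\,2m)&(0,2)&\text{Proposition~\ref{prop:EE}}\\
4m& v_2&(v_1,v_3)&(2m-1,\,2m+1)&(1,1)&\text{Proposition~\ref{prop:OO}}
\end{array}
\]
So the profile is an equilibrium. For existence, choose $v_2,v_3$ with $d(v_2,v_3)=2m$, which gives $\langle v_2,v_3\rangle=n-4m$. Let $v_1$ have state $(m,m;m+1,m+1)$ if $n=4m+2$ and $(m,m;m+1,m-1)$ if $n=4m$, relative to $(v_2,v_3)$. By \eqref{eq:diff}, $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle=q_1-q_2$, which is $0$ in the first case and $2$ in the second.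
\end{proof}

\begin{thebibliography}{1}

\bibitem{Sty}
Stelios Stylianou, \emph{Voronoi Games on the Discrete Hypercube: Four-Player Equilibria}, arXiv:2510.25392 (2025).

\end{thebibliography}
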